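# Coherent finite sets, and a space $C(K)$ whose dual ball is $\aleph_0$-monolithic but which lacks separable complementation

Throughout, operators are bounded and linear, scalars are real or complex, and $C(K)$ carries the sup norm. "For a.a. $m$" means "for all but finitely many $m\in\omega$", and $m\equiv i$ means congruence modulo $2$. An ordinal is the set of smaller ordinals, so $x\subseteq\gamma$ means that all elements of $x$ are below $\gamma$.

## 1. Coherent finite subsets of countable ordinals

Everything rests on one combinatorial object: to each countable ordinal $\alpha$ we attach a sequence of finite sets $F_{\alpha,0},F_{\alpha,1},F_{\alpha,2},\dots$ that exhausts $\alpha$, such that the sequence for a larger ordinal eventually contains the sequence for a smaller one. From it we shall build an operation $H\mapsto\Phi(H)$ on compact spaces. Each application of $\Phi$ raises by one the norm that is needed to project $C(\cdot)$ onto a separable subspace containing a certain countable set. Section 3 says which question this answers.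

**Lemma 1.** There are finite sets $F_{\alpha,m}\subseteq\alpha$ ($\alpha<\omega_1$, $m<\omega$) with $|F_{\alpha,m}|\le m$ such that

(a) if $\alpha<\beta$, then $F_{\alpha,m}\subseteq F_{\beta,m}$ for a.a. $m$;

(b) if $\gamma<\alpha$, then $\gamma\in F_{\alpha,m}$ for a.a. $m$.

*Proof.* We use recursion on $\alpha$. The danger is that the bound $|F_{\alpha,m}|\le m$ leaves no room for the next element, so we also keep

(c) $m-|F_{\alpha,m}|\to\infty$ as $m\to\infty$.

Put $F_{0,m}=\emptyset$.

*Successor.* Put $F_{\alpha+1,m}=F_{\alpha,m}\cup\{\alpha\}$ if $|F_{\alpha,m}|<m$, and $F_{\alpha+1,m}=F_{\alpha,m}$ otherwise. By (c) for $\alpha$, the first case holds for a.a. $m$, so $\alpha\in F_{\alpha+1,m}$ for a.a. $m$. The difference in (c) drops by at most $1$, so (c) persists. For $\delta\le\alpha$ we have $F_{\delta,m}\subseteq F_{\alpha,m}\subseteq F_{\alpha+1,m}$ for a.a. $m$, so (a) persists.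

*Limit.* Let $\beta<\omega_1$ be a limit ordinal and choose $\alpha_0<\alpha_1<\cdots$ cofinal in $\beta$. By (a) and (c) for the $\alpha_n$, choose $m_0<m_1<\cdots$ such that for all $m\ge m_n$
$$F_{\alpha_0,m}\subseteq F_{\alpha_1,m}\subseteq\dots\subseteq F_{\alpha_n,m}\qquad\text{and}\qquad |F_{\alpha_n,m}|\le m-n .$$
Put $F_{\beta,m}=F_{\alpha_n,m}$ for $m_n\le m<m_{n+1}$, and $F_{\beta,m}=\emptyset$ for $m<m_0$. If $m\ge m_n$, say $m_k\le m<m_{k+1}$ with $k\ge n$, then $F_{\alpha_n,m}\subseteq F_{\alpha_k,m}=F_{\beta,m}$ and $|F_{\beta,m}|\le m-k$. The second relation gives (c). For (a), let $\delta<\beta$ and pick $n$ with $\delta<\alpha_n$. Then $F_{\delta,m}\subseteq F_{\alpha_n,m}\subseteq F_{\beta,m}$ for a.a. $m$.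

Finally (b): we saw that $\gamma\in F_{\gamma+1,m}$ for a.a. $m$, and if $\gamma+1<\alpha$, then $F_{\gamma+1,m}\subseteq F_{\alpha,m}$ for a.a. $m$ by (a). $\square$

For example, the recursion gives $F_{k,m}=\{0,\dots,\min(k,m)-1\}$ for $k<\omega$. With $\alpha_n=n$ and $m_n=2n$ it gives $F_{\omega,m}=\{0,\dots,\lfloor m/2\rfloor-1\}$.

Next, let
$$Z_m=\{x\subseteq\omega_1:|x|\le m\}\subseteq\{0,1\}^{\omega_1},\qquad U_{\alpha,m}=\{x\in Z_m:F_{\alpha,m}\subseteq x\}.$$
The set $Z_m$ is closed in the product, because having $m+1$ elements is an open condition; so $Z_m$ is compact. The set $U_{\alpha,m}$ is clopen in $Z_m$, since it is defined by finitely many coordinates, and it contains the point $F_{\alpha,m}$. For $\gamma<\omega_1$ the set $[\gamma]^{\le m}=\{x\in Z_m:x\subseteq\gamma\}$ is countable and closed in $Z_m$.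

Lemma 1 translates into two facts. First, by (a), if $\alpha<\beta$, then $U_{\beta,m}\subseteq U_{\alpha,m}$ for a.a. $m$. Second,
$$\text{for every }\gamma<\omega_1:\qquad [\gamma]^{\le m}\cap U_{\gamma+1,m}=\emptyset\quad\text{for a.a. }m, \tag{1}$$
because $\gamma\in F_{\gamma+1,m}$ for a.a. $m$ by (b), while $\gamma\notin x$ if $x\subseteq\gamma$. So the sets $U_{\alpha,m}$ shrink (almost) as $\alpha$ grows, each is nonempty, and any countable piece of the $Z_m$'s eventually misses $U_{\alpha,m}$ if $\alpha$ is large.

## 2. The compact space $\Phi(H)$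

Let $H$ be a nonempty compact space. Put $D_m=H\times Z_m$ and $D=\bigsqcup_{m}D_m$, and let $D^*=D\cup\{\infty\}$ be the one-point compactification. We refine the point $\infty$ by recording membership in the following sets, where $i\in\{0,1\}$ and $\alpha<\omega_1$:
$$V^i_\alpha=\bigsqcup_{m\equiv i}H\times(Z_m\setminus U_{\alpha,m}).$$
Each $V^i_\alpha$ is clopen in $D$. The even levels belong to $i=0$ and the odd levels to $i=1$, so $V^0_\alpha\cap V^1_\beta=\emptyset$ for all $\alpha,\beta$. If $\alpha<\beta$, then $V^i_\alpha\setminus V^i_\beta$ meets only finitely many $D_m$, since on $D_m$ with $m\equiv i$ it equals $H\times(U_{\beta,m}\setminus U_{\alpha,m})$.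

Let $Y$ be the set of all $y\in\{0,1\}^{2\times\omega_1}$ such that $y(i,\alpha)=1$ and $\alpha<\beta$ imply $y(i,\beta)=1$, and such that never $y(0,\alpha)=1=y(1,\beta)$. This set is closed. If $y\in Y$ is not $0$, it is nonzero for exactly one $i$, and then it is determined by the least $\alpha$ with $y(i,\alpha)=1$. So
$$Y=\{t\}\cup\{r^i_\alpha:i<2,\ \alpha<\omega_1\},\qquad t=0,\quad r^i_\alpha(i,\beta)=1\iff\beta\ge\alpha,\quad r^i_\alpha(1-i,\cdot)=0 .$$
The map $\alpha\mapsto r^i_\alpha$, $\omega_1\mapsto t$ is an injection from the ordinal interval $[0,\omega_1]$ into $Y$. It is continuous, because its $(i,\beta)$-coordinate is the indicator of the clopen set $[0,\beta]$. So $Y$ is two copies of $[0,\omega_1]$, one for each parity, glued at their last point $t$.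

**Definition.** Embed $D$ in $D^*\times\{0,1\}^{2\times\omega_1}$ by $d\mapsto\bigl(d,(1_{V^i_\alpha}(d))_{i,\alpha}\bigr)$, identify $D$ with its image and $Y$ with $\{\infty\}\times Y$, and put $\Phi(H)=D\cup Y$.

**$\Phi(H)$ is compact.** As $Y$ is closed, it suffices that every limit of a net in $D$ lies in $D\cup Y$. Let $d_\nu\in D$ converge to $(e,y)$. If $e\in D$, then $y=(1_{V^i_\alpha}(e))_{i,\alpha}$, since the $V^i_\alpha$ are clopen in $D$; so $(e,y)$ is the point $e\in D$. If $e=\infty$, then $d_\nu$ eventually leaves every finite union of $D_m$'s. Suppose that $y(i,\alpha)=1$ and $\alpha<\beta$. Eventually $d_\nu\in V^i_\alpha$ and $d_\nu$ is outside the finitely many $D_m$ that meet $V^i_\alpha\setminus V^i_\beta$; hence $d_\nu\in V^i_\beta$ and $y(i,\beta)=1$. Disjointness of $V^0_\alpha$ and $V^1_\beta$ excludes $y(0,\alpha)=1=y(1,\beta)$. So $y\in Y$.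

The following consequences of the definition are used all the time. The set $D$ is open in $\Phi(H)$ and carries its original topology. Each $D_m$ is clopen in $\Phi(H)$. The set
$$\hat V^i_\alpha:=V^i_\alpha\cup\{r^i_\beta:\beta\le\alpha\}=\{p\in\Phi(H):\text{the }(i,\alpha)\text{-coordinate of }p\text{ is }1\}$$
is clopen, and $\hat V^0_\alpha\cap\hat V^1_\beta=\emptyset$. If $p_k\in D_{m_k}$ and $m_k\to\infty$, all cluster points of $(p_k)$ lie in $Y$, and such a cluster point is identified by its coordinates.

## 3. Separable complementation and $\aleph_0$-monolithic dual balls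

**Definitions.** A Banach space $E$ has the *separable complementation property* (SCP) if for every countable $S\subseteq E$ there is a bounded projection $P:E\to E$ with separable range and $S\subseteq\operatorname{im}P$. It has the *controlled SCP* if for all countable $S\subseteq E$ and $T\subseteq E^*$ there is a bounded projection $P$ with separable range, $S\subseteq\operatorname{im}P$ and $T\subseteq\operatorname{im}P^*$. A compact space is *$\aleph_0$-monolithic* if the closure of every countable subset is metrizable. A space is *scattered* if every nonempty subset $A$ has a point that is isolated in $A$. The dual ball $\overline B_{E^*}$ always carries the weak$^*$ topology.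

A first example: $[0,\omega_1]$ is scattered (the least element of $A$ is isolated in $A$) and $\aleph_0$-monolithic (a countable set lies in $[0,\gamma]\cup\{\omega_1\}$ for some $\gamma<\omega_1$, a countable compact space).

The controlled SCP implies that $\overline B_{E^*}$ is $\aleph_0$-monolithic. Indeed, let $T\subseteq\overline B_{E^*}$ be countable, and let $P$ be a projection with separable range $Z$ and $T\subseteq\operatorname{im}P^*$. For $\tau\in T$ we have $\tau=P^*\tau=\tau|_Z\circ P$. So $T$ is contained in the image of $\overline B_{Z^*}$ under the weak$^*$ continuous map $\zeta\mapsto\zeta\circ P$. As $Z$ is separable, this image is a continuous image of a compact metrizable space, hence compact and metrizable, and it contains $\overline T$.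

The SCP alone does not imply this. Let $E=\ell_1([0,1])$ (real scalars). A countable set is supported on a countable $A\subseteq[0,1]$, and $e\mapsto e\cdot1_A$ is the projection we want. But $\overline B_{E^*}$ is $[-1,1]^{[0,1]}$ with the product topology. The step functions with rational breakpoints and rational values form a countable dense set in it, and an uncountable product of nondegenerate intervals is not metrizable.

The source of the problem is the paper of Kubiś and Kalenda, "Complementation in Spaces of Continuous Functions on Compact Lines", arXiv:1105.4262 (2011). For a compact line $K$ (a linearly ordered compact space), $C(K)$ has the controlled SCP if and only if it has the SCP, if and only if $K$ is $\aleph_0$-monolithic. The question is: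

> Let $\overline B_{E^*}$ be $\aleph_0$-monolithic. Does $E$ have the SCP? Does it have the controlled SCP?

Both answers are no, in ZFC, and the spaces obtained by iterating $\Phi$ show it.

**Theorem 2.** There are a compact scattered $\aleph_0$-monolithic space $K$ of weight $\aleph_1$ and a countable $S\subseteq C(K)$ such that, with $E=C(K)$:

(a) $\overline B_{E^*}$ is $\aleph_0$-monolithic;

(b) no bounded operator $T:E\to E$ with separable range satisfies $Tf=f$ for all $f\in S$.

In particular, $E$ has neither the SCP nor the controlled SCP. (Density $\aleph_1$ is the least possible, since separable spaces trivially have both properties.)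

**Theorem 3 (sharp constants).** There are compact scattered $\aleph_0$-monolithic spaces $K_n$ ($n\ge0$) such that each $C(K_n)$ has the controlled SCP (with projections of norm $\le2n+1$), and the least $\lambda$ such that every countable $S\subseteq C(K_n)$ lies in the range of a projection of norm $\le\lambda$ with separable range is exactly $n+1$. The space $K$ of Theorem 2 is the one-point compactification of $\bigsqcup_{n\ge1}K_n$. So the failure in Theorem 2 comes only from the blow-up of constants.

**Theorem 4 (what monolithicity does give).** For a Banach space $E$ the following are equivalent: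

(i) $\overline B_{E^*}$ is $\aleph_0$-monolithic;

(ii) for all countable $S\subseteq E$, $T\subseteq E^*$ there are a separable Banach space $Y$ and an operator $Q:E\to Y$ with $\|Q\|\le1$, $Q$ isometric on $\overline{\operatorname{span}}\,S$, and $T\cap\overline B_{E^*}\subseteq Q^*(\overline B_{Y^*})$.

Consequently, if $\overline B_{E^*}$ is $\aleph_0$-monolithic, every subspace of $E$ isomorphic to $c_0$ is complemented in $E$.

Three textbook facts are used.

* **Rudin (1957).** Every regular Borel measure on a compact scattered space has the form $\sum_{p\in C}a_p\delta_p$ with $C$ countable and $\sum|a_p|<\infty$.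
* **Engelking, *General Topology*, 3.1.19.** A compact Hausdorff space with a countable network is metrizable. (A network is a family of sets, not necessarily open, such that every open set is a union of members.) Hence a compact space that is a countable union of compact metrizable subspaces is metrizable: the union of countable bases of the pieces is a countable network. In particular, countable compact spaces are metrizable, and a Hausdorff continuous image of a compact metrizable space is metrizable.
* **Sobczyk.** $c_0$ is complemented in every separable superspace.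

## 4. Two spaces where the answer is yes

*$E=c_0(\Gamma)$.* Given countable $S\subseteq E$ and $T\subseteq E^*=\ell_1(\Gamma)$, let $A\subseteq\Gamma$ be a countable set that contains all their supports, and let $Pe=e\cdot1_A$. Then $P$ fixes $S$, $P^*$ fixes $T$, $\|P\|\le1$, and the range is separable.

*$E=C([0,\omega_1])$.* Let $S$ be countable. Every continuous function on $[0,\omega_1]$ is constant on some $[\alpha,\omega_1]$ with $\alpha<\omega_1$ (each neighborhood $\{|g-g(\omega_1)|<1/k\}$ contains such an interval; take the supremum over $k$). So there is $\gamma<\omega_1$ with $f(\alpha)=f(\omega_1)$ for all $f\in S$, $\alpha>\gamma$. Let $r$ be the identity on $[0,\gamma]$ and $r(\alpha)=\omega_1$ for $\alpha>\gamma$. It is continuous, since $[0,\gamma]$ is clopen, and $Pf=f\circ r$ is a norm-one projection with separable range that fixes $S$. Moreover $P^*\delta_p=\delta_p$ for $p\le\gamma$ and for $p=\omega_1$. Since $\gamma$ can be taken as large as we like and measures are countable sums of point masses, this gives the controlled SCP.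

The same works for $Y$: send all $r^i_\alpha$ with $\alpha>\gamma$ to $t$. So the trouble in $\Phi(H)$ must come from the way in which $D$ accumulates at $Y$.

## 5. $\Phi(H)$ is scattered and $\aleph_0$-monolithic

**Lemma 5.** Let $H\ne\emptyset$ be compact, scattered and $\aleph_0$-monolithic, of weight $\le\aleph_1$. Then so is $K=\Phi(H)$. Moreover, for every $g\in C(K)$ there is $\alpha<\omega_1$ with
$$g(r^i_\beta)=g(t)\qquad\text{for all }\beta\ge\alpha,\ i<2. \tag{2}$$

*Proof.* Compactness was shown in Section 2.

**Weight.** The sets $D_m$ have weight $\le\aleph_1$, hence so does $D$. The sets $D^*\setminus\bigcup_{m<k}D_m$ form a neighborhood base at $\infty$, since each compact subset of $D$ meets finitely many $D_m$. So $D^*\times\{0,1\}^{2\times\omega_1}$ has weight $\le\aleph_1$.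

**Scatteredness.** First, $Z_m$ is scattered: if $\emptyset\ne A\subseteq Z_m$ and $x\in A$ has maximal cardinality, then $\{y\in A:y\supseteq x\}=\{x\}$ is open in $A$. Next, a product of two scattered spaces is scattered: given $A\ne\emptyset$ in the product, pick $u$ isolated in the first projection of $A$, and then $v$ isolated in the fiber of $A$ over $u$; then $(u,v)$ is isolated in $A$. So $D$ is scattered. Now let $\emptyset\ne A\subseteq K$. If $A$ meets the open set $D$, a point isolated in $A\cap D$ is isolated in $A$. Otherwise $A\subseteq Y$. If $A$ contains some $r^i_\beta$, let $\alpha$ be the least such index for this $i$; then $\hat V^i_\alpha\cap A=\{r^i_\alpha\}$. If not, then $A=\{t\}$.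

**$\aleph_0$-monolithicity.** We enclose a countable $C\subseteq K$ in a closed set that is a countable union of compact metrizable sets. Choose $\gamma<\omega_1$ such that $x\subseteq\gamma$ whenever $(h,x)\in C\cap D$, and $\beta\le\gamma$ whenever $r^i_\beta\in C$. Since $H$ is $\aleph_0$-monolithic, there are compact metrizable $H_m\subseteq H$ with $C\cap D_m\subseteq H_m\times[\gamma]^{\le m}$. By (1) there is $m_0$ such that $H\times[\gamma]^{\le m}\subseteq V^i_{\gamma+1}$ for all $m\ge m_0$, $m\equiv i$. Therefore $C$ lies in the closed set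
$$\hat V^0_{\gamma+1}\cup\hat V^1_{\gamma+1}\cup\{t\}\cup\bigcup_{m<m_0}D_m .$$
Remove from it the open set $D\setminus\bigcup_m(H_m\times[\gamma]^{\le m})$, which is disjoint from $C$. The result is a closed set $G\supseteq C$ with
$$G\subseteq\bigcup_m\bigl(H_m\times[\gamma]^{\le m}\bigr)\cup\{r^i_\beta:\beta\le\gamma+1,\ i<2\}\cup\{t\}.$$
So $G$ is the union of the compact metrizable sets $G\cap D_m$ and countably many points. By the network fact $G$ is metrizable, and so is $\overline C\subseteq G$.

**Eventual constancy.** A neighborhood of $t$ in $K$ contains a set described by a neighborhood of $\infty$ in $D^*$ and the vanishing of finitely many coordinates. Hence it contains all $r^i_\beta$ with $\beta$ large. Apply this to $\{|g-g(t)|<1/k\}$ for $k=1,2,\dots$ and take the supremum of the countably many bounds. $\square$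

**Lemma 6.** If $L$ is compact, scattered and $\aleph_0$-monolithic, then $\overline B_{C(L)^*}$ is $\aleph_0$-monolithic.

*Proof.* Let $(\mu_k)$ be a sequence in $\overline B_{C(L)^*}$. By Rudin's theorem all $\mu_k$ are concentrated on one countable set $C$. Let $G=\overline C$, which is metrizable. All $\mu_k$ lie in the weak$^*$ closed set
$$M_G=\Bigl\{\mu\in\overline B_{C(L)^*}:\int f\,d\mu=0\text{ whenever }f|_G=0\Bigr\}.$$
The restriction map $C(L)\to C(G)$ is a quotient map by Tietze's theorem (with extension of equal norm). So its adjoint is isometric and weak$^*$ continuous and maps $\overline B_{C(G)^*}$ onto $M_G$. As $C(G)$ is separable, $\overline B_{C(G)^*}$ is compact metrizable, and so is $M_G$, hence also $\overline{\{\mu_k\}}$. $\square$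

So any space built from $\Phi$ within the class of scattered $\aleph_0$-monolithic compacta satisfies the hypothesis of the question. It remains to make projections expensive.

## 6. The spaces $K_n$ and the test functions $X_n$

Let $K_0=N_0$ be one point, and let $q_0$ be the identity. Given $n$, put $K_{n+1}=\Phi(K_n)$, and let $N_{n+1}$ be the one-point compactification of $\omega\times N_n$; it is countable and compact, so metrizable. Define $q_{n+1}:K_{n+1}\to N_{n+1}$ by
$$q_{n+1}(h,x)=(m,q_n(h))\ \text{ for }(h,x)\in D_m,\qquad q_{n+1}(Y)=\{\infty\}.$$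
It is continuous on the open set $D$. It is continuous at points of $Y$, because the preimage of a neighborhood of $\infty$ contains the complement of a finite union of clopen sets $D_m$. Put
$$X_n=\{g\circ q_n:g\in C(N_n)\}\subseteq C(K_n),$$
a separable subspace that contains the constant function $1$.

For $f\in C(K_n)$ let $f\otimes1_m\in C(K_{n+1})$ be the function $(h,x)\mapsto f(h)$ on $D_m$, and $0$ elsewhere. If $f=g\circ q_n\in X_n$, then $f\otimes1_m=\tilde g\circ q_{n+1}$, where $\tilde g(m,\cdot)=g$ and $\tilde g=0$ elsewhere. Hence
$$f\in X_n\ \Longrightarrow\ f\otimes1_m\in X_{n+1};\qquad\text{in particular }1_{D_m}\in X_{n+1}. \tag{3}$$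
By Lemma 5 and induction, all $K_n$ are compact, scattered, $\aleph_0$-monolithic, of weight $\le\aleph_1$.

As an example, $K_1=\bigsqcup_mZ_m\cup Y$, $N_1$ is a convergent sequence, and $X_1$ consists of the functions on $K_1$ that are constant on each $Z_m$, with values that converge to the constant value on $Y$.

## 7. Truncation at $\gamma$, and the jump at $t$

Let us try to find a good projection on $C(K_1)$, where $D_m=Z_m$. Let $S$ be countable. It will be shown in Section 10 that for large $\gamma<\omega_1$ every $f\in S$ satisfies $f(x)=f(x\cap\gamma)$ on $D$ and $f(r^i_\alpha)=f(t)$ for $\alpha>\gamma$. The sensible candidate is truncation, as for $[0,\omega_1]$: on $D$ put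
$$Rf(x)=f(x\cap\gamma)\qquad(x\in D_m),$$
and extend to $Y$ by continuity. On $S$ this is the identity, and it would have norm $1$.

It stops at the point $t$. Take $f=1_{\hat V^0_{\gamma+1}}$. By (1), for large even $m$ we have $x\cap\gamma\notin U_{\gamma+1,m}$ for every $x\in Z_m$, so $Rf=1$ on $D_m$; for odd $m$ we have $Rf=0$ on $D_m$. But each neighborhood of $t$ meets $D_m$ for all large $m$ of either parity. Indeed, let it be given by the vanishing of coordinates with ordinals $\alpha_1,\dots,\alpha_k$, and let $\alpha\ge\alpha_1,\dots,\alpha_k$. For a.a. $m$ the point $x=F_{\alpha,m}$ of $D_m$ contains all $F_{\alpha_j,m}$, so all these coordinates of $x$ are $0$. Hence $Rf$ has no continuous extension to $t$.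

What happens is this. Truncation moves the points near $t$ on even levels close to $s^0=r^0_{\gamma+1}$, and those on odd levels close to $s^1=r^1_{\gamma+1}$. A function in $S$ cannot tell $s^0$, $s^1$ and $t$ apart, but a general $f$ can. One can repair the jump: near $t$, subtract $f(s^i)$ on levels of parity $i$ and add $\frac12(f(s^0)+f(s^1))$. The price is $\frac12|f(s^1)-f(s^0)|\le\|f\|$, so the norm becomes $2$. Section 10 carries this out.

So $C(K_1)$ is not a counterexample. However, the price turns out to be unavoidable, and this is the way past the obstacle. Let $T$ have separable range and fix $X_{n+1}$. Two facts collide.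

* Separability of the range forces $T^*\delta_p$ to be one measure $\sigma$ for all late points $p$ of $Y$, on both branches. So $T^*\delta_{z_m}\to\sigma$ along suitable $z_m\in D_m$ for both parities.
* Since $T1_{D_m}=1_{D_m}$, the measure $T^*\delta_{z_m}$ gives total mass $1$ to $D_m$. It lives on a countable set, so by (1) this mass sits in $\hat V^i_{\gamma+1}$ for a suitable $\gamma$, where $i$ is the parity of $m$.

As $\sigma$ cannot have mass concentrated in two disjoint places at once, the part of $T^*\delta_{z_m}$ outside $D_m$ must compensate, and this costs $1$. The part inside $D_m$ has only its total mass prescribed. Its norm can be pushed up beforehand by placing a bad space $H$ as a factor in $D_m=H\times Z_m$. That is why $\Phi$ takes $H$ as an input, and why we iterate it.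

## 8. The lower bound $n+1$

**Proposition 7.** If $T:C(K_n)\to C(K_n)$ has separable range and $Tf=f$ for all $f\in X_n$, then $\|T\|\ge n+1$.

*Proof.* Induction on $n$. If $n=0$, then $T1=1$, so $\|T\|\ge1$. Assume the statement for $n$. Let $H=K_n$ and $K=K_{n+1}=\Phi(H)$, and let $T:C(K)\to C(K)$ have separable range and fix $X_{n+1}$ pointwise. For $p\in K$ let $\mu_p=T^*\delta_p$, so that $\int f\,d\mu_p=(Tf)(p)$. The map $p\mapsto\mu_p$ is weak$^*$ continuous, and $\|\mu_p\|\le\|T\|$. Put $\sigma=\mu_t$.

**Step 1: one measure for all late points of $Y$.** Apply (2) to each member of a countable dense subset of the range of $T$ and take the supremum of the ordinals. This gives $\alpha_0<\omega_1$ with $(Tf)(r^i_\alpha)=(Tf)(t)$ for all $f\in C(K)$, that is,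
$$\mu_{r^i_\alpha}=\sigma\qquad\text{for all }\alpha\ge\alpha_0,\ i<2. \tag{4}$$

**Step 2: points $z_m\in D_m$ at which much norm sits inside $D_m$.** This step uses the induction hypothesis. Let $x_m=F_{\alpha_0,m}\in Z_m$ and define $T_m:C(H)\to C(H)$ by
$$(T_mf)(k)=T(f\otimes1_m)(k,x_m)\qquad(k\in H).$$
Its range is separable, because $T$ has separable range. If $f\in X_n$, then $f\otimes1_m\in X_{n+1}$ by (3), so $T(f\otimes1_m)=f\otimes1_m$ and $T_mf=f$. By induction $\|T_m\|\ge n+1$. On the other hand, $|(T_mf)(k)|=\bigl|\int f\otimes1_m\,d\mu_{(k,x_m)}\bigr|\le\|f\|\,|\mu_{(k,x_m)}|(D_m)$. So there is $k_m\in H$ such that, with $z_m=(k_m,x_m)\in D_m$,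
$$|\mu_{z_m}|(D_m)\ge n+1-\tfrac1{m+1}. \tag{5}$$

**Step 3: $\mu_{z_m}\to\sigma$ weak$^*$.** This step makes the two parities compete. Let $p$ be a cluster point of $(z_m)$ along an infinite set of $m\equiv i$. Then $p\in Y$. Let $\beta\le\alpha_0$. For a.a. $m$ we have $F_{\beta,m}\subseteq F_{\alpha_0,m}=x_m$, that is, $x_m\in U_{\beta,m}$, so $z_m\notin V^i_\beta$. Hence $p$ has $(i,\beta)$-coordinate $0$ for all $\beta\le\alpha_0$. Also $z_m\notin V^{1-i}_\beta$ for every $\beta$, because $m\equiv i$. So $p=t$ or $p=r^i_\alpha$ with $\alpha>\alpha_0$, and in either case $\mu_p=\sigma$ by (4). Now suppose that $\int f\,d\mu_{z_m}\not\to\int f\,d\sigma$ for some $f\in C(K)$. Then there are $\varepsilon>0$ and an infinite set of $m$ of one parity with $|(Tf)(z_m)-\int f\,d\sigma|\ge\varepsilon$. At a cluster point $p$ of these $z_m$, continuity of $Tf$ gives $|(Tf)(p)-\int f\,d\sigma|\ge\varepsilon$, contrary to $\mu_p=\sigma$.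

**Step 4: the mass inside $D_m$ is trapped according to parity.** By Rudin's theorem there is a countable $C\subseteq K$ on which all $\mu_{z_m}$ are concentrated. Choose $\gamma<\omega_1$ with $x\subseteq\gamma$ whenever $(h,x)\in C\cap D$, and put $L_i=\hat V^i_{\gamma+1}$ for $i=0,1$. These are disjoint clopen sets. By (1) there is $m_0$ such that
$$C\cap D_m\subseteq H\times[\gamma]^{\le m}\subseteq V^i_{\gamma+1}\subseteq L_i\qquad(m\ge m_0,\ m\equiv i).$$
Let $\nu_m=\mu_{z_m}|_{D_m}$ and $\rho_m=\mu_{z_m}-\nu_m$. As $1_{D_m}\in X_{n+1}$, we have $\nu_m(D_m)=(T1_{D_m})(z_m)=1_{D_m}(z_m)=1$. Since $\nu_m$ is concentrated on $C\cap D_m$,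
$$\nu_m(L_i)=1,\qquad\nu_m(L_{1-i})=0\qquad(m\ge m_0,\ m\equiv i).$$

**Step 5: the mass outside $D_m$ costs one more.** The measures $\nu_m$ and $\rho_m$ live on disjoint sets, and so do the restrictions of $\rho_m$ to $L_0$ and $L_1$. With (5) we get, for $m\ge m_0$, $m\equiv i$,
$$\|T\|\ge\|\nu_m\|+\|\rho_m\|\ge n+1-\tfrac1{m+1}+\bigl|\mu_{z_m}(L_i)-1\bigr|+\bigl|\mu_{z_m}(L_{1-i})\bigr| ,$$
because $\rho_m(L_j)=\mu_{z_m}(L_j)-\nu_m(L_j)$. The indicators of $L_0$, $L_1$ are continuous, so Step 3 gives $\mu_{z_m}(L_j)\to\sigma(L_j)$. Let $m\to\infty$ with $m\equiv i$: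
$$\|T\|\ge n+1+|\sigma(L_i)-1|+|\sigma(L_{1-i})|\qquad(i=0,1). \tag{6}$$
Average the two inequalities and use $|a-1|+|a|\ge1$ for $a=\sigma(L_0)$ and for $a=\sigma(L_1)$:
$$\|T\|\ge n+1+\tfrac12(1+1)=n+2 .\qquad\square$$

With a single family of sets $V_\alpha$ in place of the two families $V^0_\alpha$, $V^1_\alpha$, the argument would only give $n+1+|\sigma(L)-1|$, which is no gain if $\sigma(L)=1$. The two parities are there to exclude this.

## 9. Gluing the $K_n$: proof of Theorem 2

Let $K_\infty$ be the one-point compactification of $\bigsqcup_{n\ge1}K_n$, with added point $\infty$, and let $E=C(K_\infty)$.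

**Step 1: topology of $K_\infty$.** We check the stated properties and deduce (a). The space is compact. Its weight is $\le\aleph_1$, since complements of finite unions of the $K_n$ form a neighborhood base at $\infty$. It is scattered: a nonempty $A\ne\{\infty\}$ meets some open scattered $K_n$. For countable $C$, the set
$$\{\infty\}\cup\bigcup_n\overline{C\cap K_n}$$
is closed, contains $C$, and is a countable union of compact metrizable spaces, hence metrizable. So $K_\infty$ is $\aleph_0$-monolithic, and (a) follows from Lemma 6.

**Step 2: proof of (b).** For $f\in C(K_n)$ let $\tilde f\in E$ be its extension by $0$; it is continuous, as $K_n$ is clopen. Let $S$ be the union over $n\ge1$ of countable dense subsets of $\{\tilde f:f\in X_n\}$. Suppose that $T:E\to E$ is bounded, has separable range, and fixes $S$ pointwise. By continuity $T\tilde f=\tilde f$ for all $f\in X_n$, $n\ge1$. The operator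
$$T_n:C(K_n)\to C(K_n),\qquad T_nf=(T\tilde f)|_{K_n},$$
has separable range, is the identity on $X_n$, and satisfies $\|T_n\|\le\|T\|$. By Proposition 7, $\|T\|\ge n+1$ for all $n\ge1$, a contradiction.

**Step 3: SCP and weight.** A projection $P$ with separable range and $S\subseteq\operatorname{im}P$ would fix $S$ pointwise, contrary to (b). So $E$ has neither the SCP nor, a fortiori, the controlled SCP. By (b) applied to the identity, $E$ is not separable, so $K_\infty$ is not metrizable and its weight is exactly $\aleph_1$. $\square$

So the answer to both parts of the question is no.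

## 10. Projections of norm $n+1$ and $2n+1$: proof of Theorem 3

*Lower bound.* Let $S$ be a countable dense subset of $X_n$. A projection with separable range that contains $S$ fixes $X_n$ pointwise, so its norm is at least $n+1$ by Proposition 7.

*Upper bounds.* They follow from the next statement. Note that (B) gives the controlled SCP, since $P^*\mu=\mu$ implies $\mu\in\operatorname{im}P^*$.

**Proposition 8.** Let $n\ge0$, and let $S\subseteq C(K_n)$, $A\subseteq C(K_n)^*$ be countable.

**(A)** There is a projection $P$ with $\|P\|\le n+1$, $P1=1$, separable range, and $S\subseteq\operatorname{im}P$.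

**(B)** There is a projection $P$ with $\|P\|\le2n+1$, $P1=1$, separable range, $S\subseteq\operatorname{im}P$, and $P^*\mu=\mu$ for all $\mu\in A$.

*Proof.* Induction on $n$. For $n=0$ take the identity. Assume the statement for $n$. Let $H=K_n$, $K=K_{n+1}=\Phi(H)$, and let $S\subseteq C(K)$, $A\subseteq C(K)^*$ be countable. We may assume $1\in S$. For $f\in C(K)$ and $x\in Z_m$ let $f_{m,x}\in C(H)$ be the function $h\mapsto f(h,x)$, where $(h,x)\in D_m$. By compactness of $H$, the map $x\mapsto f_{m,x}$ from $Z_m$ to $C(H)$ is continuous.

**Step 1: the truncation level $\gamma$.** We choose the level so that it sees all of $S$ and $A$. In case (B) let $C\subseteq K$ be a countable set carrying all $\mu\in A$ (Rudin); in case (A) let $C=\emptyset$. Choose $\gamma_0<\omega_1$ with $x\subseteq\gamma_0$ for all $(h,x)\in C\cap D$. Then choose $\gamma$ with $\gamma_0<\gamma<\omega_1$ such that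

1. $f_{m,x}=f_{m,x\cap\gamma}$ for all $f\in S$, $m\in\omega$, $x\in Z_m$;
2. $f(r^i_\alpha)=f(t)$ for all $f\in S$, $\alpha>\gamma$, $i<2$;
3. if $r^i_\alpha\in C$, then $\alpha\le\gamma$.

Conditions 2 and 3 hold for all large $\gamma$, by (2) and because $C$ is countable. For condition 1, fix $f$ and $m$. For each $k$, every $x\in Z_m$ has a neighborhood, given by finitely many coordinates, on which $f_{m,\cdot}$ differs from $f_{m,x}$ by less than $1/(2k)$. Take a finite subcover and let $a_k\subseteq\omega_1$ be the finite set of all coordinates involved. If $x',x''$ agree on $a_k$, they lie in a common member of the subcover, so $\|f_{m,x'}-f_{m,x''}\|<1/k$. Hence $f_{m,x}$ depends only on $x\cap\bigcup_ka_k$. It suffices that $\gamma$ contains these countable sets for the countably many pairs $(f,m)$, since then $x$ and $x\cap\gamma$ agree on them.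

By Lemma 1(b) choose $m_1$ such that $\gamma_0\in F_{\gamma,m}$ and $\gamma\in F_{\gamma+1,m}$ for all $m\ge m_1$. Since $F_{\beta,m}\subseteq\beta$,
$$x\in U_{\beta,m}\iff x\cap\gamma\in U_{\beta,m}\qquad(\beta\le\gamma,\ x\in Z_m), \tag{7}$$
and $x\cap\gamma\notin U_{\gamma+1,m}$ for $m\ge m_1$, because $\gamma\notin x\cap\gamma$.

**Step 2: the zone of correction.** This is where truncation misbehaves. Put
$$O^i=\bigsqcup_{m\ge m_1,\,m\equiv i}H\times U_{\gamma,m},\qquad s^i=r^i_{\gamma+1}.$$
The set $O^i$ is clopen in $D$. By (7), $(h,x)\in O^i$ if and only if $(h,x\cap\gamma)\in O^i$. Moreover $C\cap O^i=\emptyset$: if $(h,x)\in C\cap D_m$ and $m\ge m_1$, then $x\subseteq\gamma_0$, so $\gamma_0\in F_{\gamma,m}\setminus x$ and $x\notin U_{\gamma,m}$.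

*Claim.* For every $f\in C(K)$,
$$\sup\bigl\{|f(h,x\cap\gamma)-f(s^i)|:(h,x)\in O^i\cap D_m\bigr\}\to0\qquad(m\to\infty,\ m\equiv i).$$
Otherwise there are $\varepsilon>0$ and, for infinitely many $m\equiv i$, points $p_m=(h_m,x_m\cap\gamma)$ with $(h_m,x_m)\in O^i\cap D_m$ and $|f(p_m)-f(s^i)|\ge\varepsilon$. Let $p$ be a cluster point; then $p\in Y$. For $\beta\le\gamma$ we have $x_m\in U_{\gamma,m}\subseteq U_{\beta,m}$ for a.a. such $m$, so $x_m\cap\gamma\in U_{\beta,m}$ by (7), and the $(i,\beta)$-coordinate of $p_m$ is $0$. The $(i,\gamma+1)$-coordinate of $p_m$ is $1$, because $x_m\cap\gamma\notin U_{\gamma+1,m}$. So $p=r^i_{\gamma+1}=s^i$, which contradicts $|f(p)-f(s^i)|\ge\varepsilon$.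

**Step 3: definition of $P$.** We truncate in $x$, project in $h$, and correct near $t$. Let $c_n=n+1$ in case (A), $c_n=2n+1$ in case (B). By the induction hypothesis there is a projection $P_H$ on $C(H)$ with $P_H1=1$, separable range $B$ and $\|P_H\|\le c_n$, such that $B$ contains the countably many functions $f_{m,x}$ ($f\in S$, $m\in\omega$, $x\in[\gamma]^{\le m}$), and, in case (B), $P_H^*\delta_h=\delta_h$ whenever $(h,x)\in C$ for some $x$. Put
$$Rf(h,x)=\bigl(P_H[f_{m,x\cap\gamma}]\bigr)(h)\qquad((h,x)\in D_m).$$
As $x\mapsto x\cap\gamma$ is continuous on $Z_m$, $Rf$ is continuous on $D$, and $|Rf|\le c_n\|f\|$. Let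
$$\kappa(f)=\tfrac12\bigl(f(s^0)+f(s^1)\bigr)\ \text{ in case (A)},\qquad\kappa(f)=f(t)\ \text{ in case (B)},$$
and define
$$Pf=\begin{cases}Rf&\text{on }D\setminus(O^0\cup O^1),\\ Rf-f(s^i)+\kappa(f)&\text{on }O^i,\\ f(r^i_\alpha)&\text{at }r^i_\alpha,\ \alpha\le\gamma,\\ \kappa(f)&\text{at }t\text{ and at }r^i_\alpha,\ \alpha>\gamma.\end{cases}$$

**Step 4: $Pf$ is continuous.** This is the point at which bare truncation failed. On the open set $D$ it is clear, since $O^0,O^1$ are clopen in $D$. The set $Y$ is covered by the disjoint clopen sets $O=K\setminus(\hat V^0_\gamma\cup\hat V^1_\gamma)$, $\hat V^0_\gamma$ and $\hat V^1_\gamma$, and we treat them separately.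

*In $O$.* We have $O\cap Y=\{t\}\cup\{r^i_\alpha:\alpha>\gamma,\ i<2\}$, where $Pf=\kappa(f)$, and $O\cap D_m=H\times U_{\gamma,m}=O^i\cap D_m$ for $m\ge m_1$, $m\equiv i$. At a point $(h,x)$ of this set, as $P_H1=1$,
$$|Pf(h,x)-\kappa(f)|=\bigl|P_H\bigl[f_{m,x\cap\gamma}-f(s^i)1\bigr](h)\bigr|\le c_n\|f_{m,x\cap\gamma}-f(s^i)1\| .$$
Since $(h',x)\in O^i$ for all $h'\in H$, the Claim shows that this tends to $0$ uniformly as $m\to\infty$. A net in $O$ that converges to a point of $Y$ eventually leaves each $D_m$. So $Pf$ is continuous at the points of $O\cap Y$.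

*In $\hat V^i_\gamma$.* The points of $Y$ in it are $r^i_\alpha$ with $\alpha\le\gamma$, and $Pf=f$ there. Let a net $p_\nu\in\hat V^i_\gamma$ converge to $r^i_\alpha$, $\alpha\le\gamma$. Along the indices with $p_\nu\in Y$ we have $Pf(p_\nu)=f(p_\nu)$, and there is nothing to do. So let $p_\nu=(h_\nu,x_\nu)\in D_{m_\nu}$ for all $\nu$. Then $p_\nu\in V^i_\gamma$, so $p_\nu\notin O^0\cup O^1$ and $Pf(p_\nu)=Rf(p_\nu)$. Choose $h'_\nu\in H$ that maximizes $|f_{m_\nu,x_\nu\cap\gamma}-f(r^i_\alpha)|$, and let $p'_\nu=(h'_\nu,x_\nu\cap\gamma)\in D_{m_\nu}$. By (7), $p'_\nu$ has the same $(i,\beta)$-coordinates for $\beta\le\gamma$ as $p_\nu$, and $p_\nu$ eventually leaves each $D_m$. So each cluster point $y$ of $(p'_\nu)$ lies in $Y$ and satisfies $y(i,\beta)=r^i_\alpha(i,\beta)$ for all $\beta\le\gamma$. As $y(i,\gamma)=1$, the least $\beta$ with $y(i,\beta)=1$ is $\alpha$, so $y=r^i_\alpha$. By compactness $p'_\nu\to r^i_\alpha$. Hence $\|f_{m_\nu,x_\nu\cap\gamma}-f(r^i_\alpha)1\|=|f(p'_\nu)-f(r^i_\alpha)|\to0$, and, as $P_H1=1$, $Rf(p_\nu)\to f(r^i_\alpha)$.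

So $Pf\in C(K)$, and $P$ is linear.

**Step 5: norm.** We bound the correction on $O^i$. In case (A) it is $-f(s^i)+\kappa(f)=\frac12\bigl(f(s^{1-i})-f(s^i)\bigr)$, of modulus at most $\|f\|$, so $\|P\|\le c_n+1=n+2$. In case (B) it is $f(t)-f(s^i)$, of modulus at most $2\|f\|$, so $\|P\|\le c_n+2=2(n+1)+1$. On $Y$ we have $|Pf|\le\|f\|$.

**Step 6: $Pf=f$ for $f\in S$.** This gives $S\subseteq\operatorname{im}P$ once $P$ is a projection. By condition 1 and the choice of $B$, $P_H[f_{m,x\cap\gamma}]=f_{m,x\cap\gamma}=f_{m,x}$, so $Rf=f$ on $D$. By condition 2, $f(s^0)=f(s^1)=f(t)=\kappa(f)$, so the correction vanishes, and $Pf=f$ on $Y$ too. As $1\in S$, also $P1=1$.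

**Step 7: $P^2=P$.** We show that $P$ acts as the identity on its range. Let $g=Pf$. Then $g(s^0)=g(s^1)=g(t)=\kappa(f)$, so $\kappa(g)=\kappa(f)=g(s^i)$. Hence the correction term for $g$ vanishes, and $Pg=g$ on $Y$. For $x\in Z_m$, both $Rf$ and the sets $O^i$ depend on $x$ only through $x\cap\gamma$, so
$$g_{m,x}=g_{m,x\cap\gamma}=P_H[f_{m,x\cap\gamma}]+\text{const}\in B ,$$
because $1=P_H1\in B$. Therefore $P_H[g_{m,x\cap\gamma}]=g_{m,x}$, that is, $Rg=g$ on $D$, and $Pg=g$.

**Step 8: the range of $P$ is separable.** We split $\operatorname{im}P$ into the part that vanishes on $Y$ and the restrictions to $Y$. By Step 7, for $g\in\operatorname{im}P$ we have $g_{m,x}=g_{m,x\cap\gamma}\in B$ and $Rg=g$ on $D$. So $g|_{D_m}$ is determined, with the same norm, by the map $x\mapsto g_{m,x}$ in $C([\gamma]^{\le m},B)$, a separable space, since $[\gamma]^{\le m}$ is compact metrizable and $B$ is separable.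

Let $\mathcal I=\{g\in\operatorname{im}P:g|_Y=0\}$. If $g\in\mathcal I$, then $\|g|_{D_m}\|\to0$, since otherwise a cluster point in $Y$ would have $g\ne0$. So $\mathcal I$ embeds isometrically in a $c_0$-sum of countably many separable spaces, and it is separable.

Let $g\in\operatorname{im}P$. Then $g1_{D_m}$ vanishes on $Y$ and $R(g1_{D_m})=g1_{D_m}$; the correction and the values on $Y$ are $0$, so $P(g1_{D_m})=g1_{D_m}$ and $g1_{D_m}\in\mathcal I$. Given $\varepsilon>0$, the compact set $\{|g|\ge\|g|_Y\|+\varepsilon\}$ misses $Y$, so it is contained in finitely many $D_m$. Subtracting the corresponding $g1_{D_m}$ from $g$, we see that $\operatorname{dist}(g,\mathcal I)\le\|g|_Y\|+\varepsilon$. The reverse inequality $\operatorname{dist}(g,\mathcal I)\ge\|g|_Y\|$ is clear. So restriction to $Y$ embeds $\operatorname{im}P/\mathcal I$ isometrically in $C(Y)$. The image consists of functions that are constant on the clopen subset $\{t\}\cup\{r^i_\alpha:\alpha>\gamma,\ i<2\}$ of $Y$, whose complement is countable and compact. Such functions form a separable space. As $\mathcal I$ and $\operatorname{im}P/\mathcal I$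 are separable, so is $\operatorname{im}P$.

**Step 9: in case (B), $P^*\mu=\mu$ for $\mu\in A$.** Each $\mu\in A$ is a norm-convergent sum $\sum_{p\in C}a_p\delta_p$, so it suffices that $P^*\delta_p=\delta_p$, that is, $Pf(p)=f(p)$ for all $f\in C(K)$ and $p\in C$. If $p=r^i_\alpha$, then $\alpha\le\gamma$ by condition 3, and $Pf(p)=f(p)$ by definition. If $p=t$, then $Pf(t)=\kappa(f)=f(t)$. If $p=(h,x)\in D_m$, then $p\notin O^0\cup O^1$ by Step 2, and $x\cap\gamma=x$. So $Pf(p)=(P_H[f_{m,x}])(h)=f_{m,x}(h)=f(p)$, because $P_H^*\delta_h=\delta_h$. $\square$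

This proves Theorem 3: the $K_n$ are scattered and $\aleph_0$-monolithic by Section 6, and the space of Theorem 2 is the one-point compactification of $\bigsqcup_{n\ge1}K_n$ by construction. The choice of $\kappa$ explains the two constants. The average of $f(s^0)$ and $f(s^1)$ is the cheapest repair of the jump at $t$, but it moves $\delta_t$; keeping $\delta_t$ fixed costs $2$ per step in this construction.

## 11. Separable quotient maps and copies of $c_0$: proof of Theorem 4

**Step 1: (i)$\Rightarrow$(ii).** We restrict elements of $E$ to a metrizable piece of the dual ball. Let $T_0\subseteq\overline B_{E^*}$ be a countable set that contains $0$, $T\cap\overline B_{E^*}$, and, for each $e$ in a countable dense subset of $\overline{\operatorname{span}}\,S$, a functional $\tau\in\overline B_{E^*}$ with $\tau(e)=\|e\|$. By (i) its weak$^*$ closure $M$ is compact metrizable. Let $Y=C(M)$, which is separable, and let $Qe=e|_M$, where $e$ is regarded as the function $\tau\mapsto\tau(e)$. Then $\|Q\|\le1$. Also $\|Qe\|=\|e\|$ on a dense subset of $\overline{\operatorname{span}}\,S$, hence on all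 of it. For $\tau\in T_0$ we have $\tau=Q^*\delta_\tau$ with $\delta_\tau\in\overline B_{Y^*}$. So $T\cap\overline B_{E^*}\subseteq Q^*(\overline B_{Y^*})$.

**Step 2: (ii)$\Rightarrow$(i).** We place the closure of a countable set inside a metrizable compact set. Let $T\subseteq\overline B_{E^*}$ be countable and take $Q$ from (ii) with $S=\emptyset$. The set $Q^*(\overline B_{Y^*})$ is a continuous image of $\overline B_{Y^*}$, which is compact metrizable as $Y$ is separable. So it is compact and metrizable, and it contains $\overline T$.

**Step 3: copies of $c_0$.** We move the question into a separable space, where Sobczyk's theorem applies. Let $X\subseteq E$ be isomorphic to $c_0$, let $S$ be countable and dense in $X$, and take $Q:E\to Y$ from (ii) with $T=\emptyset$. Then $Q|_X$ is an isometry onto $Q(X)$, a copy of $c_0$ in the separable space $Y$. By Sobczyk's theorem there is a bounded projection $\Pi$ of $Y$ onto $Q(X)$. The operator $(Q|_X)^{-1}\Pi Q$ maps $E$ into $X$ and is the identity on $X$, so it is a bounded projection of $E$ onto $X$. $\square$
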